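
\newtheorem{theorem}{Theorem}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{corollary}[theorem]{Corollary}

\title{Weyl antisymmetry of the unrestricted fermionic form}


\begin{abstract}
The unrestricted fermionic form $N_\infty(W,\lambda,q)$ is a sum of products of extended $q$-binomial coefficients attached to a tensor product $W$ of Kirillov--Reshetikhin modules and a weight $\lambda$. At $q=1$ it is known to be antisymmetric under the dot action of the Weyl group on $\lambda$. We prove that the antisymmetry holds as an identity in $q$, which answers affirmatively a question posed in \cite{HKOTY}. The proof expands all factors except those of one color. What remains is a combination of rank one sums depending on two sequences, one entering the vacancy numbers and the charge, the other entering the vacancy numbers only, and these sums are evaluated in product form. The argument works for every generalized Cartan matrix. We also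 give an equivalent Weyl character form and show that, already in a simple family, the nonnegativity condition in the rank one theorem cannot be relaxed.
\end{abstract}

\section{The question and the answer}

\subsection{The fermionic form}
Let $X_n$ be a finite-dimensional simple Lie algebra of rank $n$ with simple roots $\alpha_1,\dots,\alpha_n$, simple coroots $\alpha_a^\vee$ and fundamental weights $\overline\Lambda_1,\dots,\overline\Lambda_n$. Let $\overline P=\bigoplus_a\mathbb Z\overline\Lambda_a$ and $\overline\rho=\sum_a\overline\Lambda_a$. The invariant form $(\cdot|\cdot)$ is normalized so that $(\alpha|\alpha)=2$ for long roots, and $t_a=2/(\alpha_a|\alpha_a)$. For $w$ in the Weyl group, $\det w=(-1)^{\ell(w)}$, and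
\[
w\circ\lambda=w(\lambda+\overline\rho)-\overline\rho
\]
is the dot action.

Let $W=\bigotimes_{a,j}(W^{(a)}_j)^{\otimes\nu^{(a)}_j}$ be a finite tensor product of Kirillov--Reshetikhin modules of $U_q(X_n^{(1)})$. The module enters only through the numbers $\nu^{(a)}_j\in\mathbb Z_{\ge0}$, $1\le a\le n$, $j\ge1$, of which finitely many are nonzero. For a finitely supported family $\{m\}=(m^{(a)}_i)_{1\le a\le n,\,i\ge1}$ of nonnegative integers define the \emph{vacancy numbers} and the \emph{charge} by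
\begin{align*}
p^{(a)}_i&=\sum_{k\ge1}\nu^{(a)}_k\min(i,k)-\sum_{b=1}^n\sum_{k\ge1}(\alpha_a|\alpha_b)\min(t_bi,t_ak)\,m^{(b)}_k,\\
c(\{m\})&=\frac12\sum_{a,b=1}^n\sum_{j,k\ge1}(\alpha_a|\alpha_b)\min(t_bj,t_ak)\,m^{(a)}_jm^{(b)}_k-\sum_{a=1}^n\sum_{j,k\ge1}\nu^{(a)}_k\min(j,k)\,m^{(a)}_j .
\end{align*}
Throughout, $q$ is an indeterminate, $(x;q)_m=\prod_{s=0}^{m-1}(1-xq^s)$ and $(q)_m=(q;q)_m$. For $m\in\mathbb Z_{\ge0}$ and any $p\in\mathbb Z$ the \emph{extended} $q$-binomial coefficient is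
\[
\genfrac{\{}{\}}{0pt}{}{p+m}{m}_q=\frac{(q^{p+1};q)_m}{(q)_m};
\]
we drop the subscript $q$ when no other base occurs. The unrestricted fermionic form is
\[
N_\infty(W,\lambda,q)=\sum_{\{m\}}q^{c(\{m\})}\prod_{1\le a\le n,\ i\ge1}\genfrac{\{}{\}}{0pt}{}{p^{(a)}_i+m^{(a)}_i}{m^{(a)}_i}_q ,\qquad\lambda\in\overline P,
\]
where the sum runs over all $\{m\}$ with
\begin{equation}\label{eq:weight}
\sum_{a=1}^n\sum_{i\ge1}i\,m^{(a)}_i\,\alpha_a=\sum_{a=1}^n\sum_{j\ge1}j\,\nu^{(a)}_j\,\overline\Lambda_a-\lambda .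
\end{equation}
This sum is finite, since \eqref{eq:weight} fixes $\sum_i i\,m^{(a)}_i$ for each $a$. An empty sum is $0$.

\subsection{Why antisymmetry}
It is known that for dominant $\lambda$ the value $N_\infty(W,\lambda,1)$ is the multiplicity of the irreducible module $V(\lambda)$ in $W$. By the Weyl character formula, multiplying the character of $W$ by $\sum_w\det w\,e^{w\overline\rho}$ gives an antisymmetric sum $\sum_\lambda c_\lambda e^{\lambda+\overline\rho}$ in which $c_\lambda$ is this multiplicity when $\lambda$ is dominant. So one may hope that $N_\infty(W,\lambda,1)$ is $c_\lambda$ for \emph{all} $\lambda$; and indeed it is also known that $N_\infty(W,w\circ\lambda,1)=\det w\,N_\infty(W,\lambda,1)$ for all $w$ and $\lambda$. The extended binomials are essential here: with the convention that the binomial vanishes for $p<0$, every summand would have nonnegative coefficients, and no sign could appear.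

The natural question, posed in \cite{HKOTY}, is whether the $q$-analogue keeps this symmetry. The definition does not suggest it: $\lambda$ and $w\circ\lambda$ lead to sums over different sets, usually of different sizes. We prove that it does.

\begin{theorem}\label{thm:main}
For every $X_n$, every $W$, every Weyl group element $w$ and every $\lambda\in\overline P$,
\[
N_\infty(W,w(\lambda+\overline\rho)-\overline\rho,q)=\det w\;N_\infty(W,\lambda,q)
\]
as an identity in $q$.
\end{theorem}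

Neither of the two facts at $q=1$ is used in the proof.

It suffices to treat a simple reflection $s_a$, and $s_a\circ\lambda$ differs from $\lambda$ by a multiple of $\alpha_a$. By \eqref{eq:weight} this changes only the condition on the variables $m^{(a)}_i$ of color $a$. So we freeze the other colors and study the inner sum over $m^{(a)}$. The difficulty is that $m^{(a)}$ also enters the vacancy numbers of the other colors. Section~\ref{sec:examples} shows in a small case how this is overcome and which rank one sums result. Section~\ref{sec:rankone} evaluates these sums, Section~\ref{sec:reduction} carries out the reduction, Section~\ref{sec:character} gives the character form, and Section~\ref{sec:sharp} shows that in a simple family the hypothesis of the rank one theorem is also necessary.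

\section{Two small cases by hand}\label{sec:examples}

\subsection{Notation}
All sequences $\mu=(\mu_k)_{k\ge1}$ are finitely supported with integer entries; $e_k$ is the $k$-th unit sequence, and $e_0=0$. We write $\mu\ge0$ if all $\mu_k\ge0$, and put
\[
Y_i(\mu)=\sum_k\mu_k\min(i,k),\qquad|\mu|=\sum_kk\mu_k,\qquad Q(m)=\sum_{j,k}\min(j,k)m_jm_k=\sum_jY_j(m)m_j .
\]
Thus $Y_i(\mu)=|\mu|$ for all large $i$.

\subsection{Rank one}
For $A_1$ and $\nu=\nu^{(1)}$ the definitions read $p_i=Y_i(\nu)-2Y_i(m)$ and $c=Q(m)-\sum_jY_j(\nu)m_j$. The weights are $\lambda=(|\nu|-2M)\overline\Lambda_1$ with $M=|m|$, and the dot action of the reflection is $M\mapsto|\nu|+1-M$.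

Take $\nu=2e_1$. Then $Y_i(\nu)=2$ for all $i\ge1$. We list the sequences $m$ with $|m|=M$, the vacancy numbers $p_i$ for which $m_i\ne0$, and the product $\Pi$ of binomials:
\[
\begin{array}{c|c|c|c|c}
M&m&Q(m)&p_i&\Pi\\\hline
0&0&0&&1\\
1&e_1&1&p_1=0&1\\
2&2e_1&4&p_1=-2&0\\
2&e_2&2&p_2=-2&-q^{-1}\\
3&3e_1&9&p_1=-4&-q^{-6}\\
3&e_1+e_2&5&p_1=-2,\ p_2=-4&q^{-4}(1+q+q^2)\\
3&e_3&3&p_3=-4&-q^{-3}(1+q+q^2)
\end{array}
\]
Here $(q^{-1};q)_2=0$ because of its second factor, $(1-q^{-1})/(1-q)=-q^{-1}$, $(1-q^{-3})/(1-q)=-q^{-3}(1+q+q^2)$, and $(q^{-3};q)_3/(q)_3=\prod_{s=1}^3(1-q^{-s})/(1-q^s)=-q^{-6}$. The charge is $Q(m)-2\sum_jm_j$. Hence for $M=0,1,2,3$ the values of $N_\infty$ are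
\begin{equation}\label{eq:ex1}
1,\qquad q^{-1},\qquad-q^{-1},\qquad-q^{-3}+q^{-3}(1+q+q^2)-q^{-2}(1+q+q^2)=-1 ,
\end{equation}
antisymmetric under $M\mapsto3-M$. Three terms conspire to match the single term at $M=0$, so no summand by summand argument is to be expected.

\subsection{Rank two: why a second sequence appears}\label{subsec:A2}
Take $A_2$, $W=W^{(1)}_1\otimes W^{(2)}_1$, and $\lambda=\overline\Lambda_1+\overline\Lambda_2-M\alpha_1-\alpha_2$. Then $m^{(2)}=e_1$, and with $m=m^{(1)}$, $|m|=M$, the definitions give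
\[
p^{(1)}_i=2-2Y_i(m),\qquad p^{(2)}_1=-1+\sum_jm_j,\qquad c=Q(m)-2\sum_jm_j .
\]
The second color contributes the factor $(1-q^{p^{(2)}_1+1})/(1-q)=(1-q^{\sum_jm_j})/(1-q)$, which depends on $m$. Expanding it we get
\[
N_\infty=\frac1{1-q}\biggl[\;\sum_{|m|=M}q^{Q(m)-2\sum_jm_j}\,\Pi\;-\sum_{|m|=M}q^{Q(m)-\sum_jm_j}\,\Pi\;\biggr],
\]
where $\Pi$ is exactly the product of binomials for $\nu=2e_1$ tabulated above. The first sum is the rank one form of $2e_1=\nu^{(1)}+e_1$: the frozen color acts like an additional tensor factor. The second has the same vacancy numbers, but its charge sees only \emph{one} of the two copies of $e_1$. From the table its values for $M=0,1,2,3$ are $1,1,-1,-1$; for instance at $M=3$ we get $-1+(q^{-1}+1+q)-(q^{-1}+1+q)=-1$. So it is antisymmetric under $M\mapsto3-M$ as well, and $N_\infty$ takes the values $0,q^{-1},-q^{-1},0$. At $M=1$ we have $\lambda=0$, and $q^{-1}$ becomes the multiplicity $1$ of the trivial module at $q=1$; at $M=2$ we have $\lambda=-\alpha_1=s_1\circ0$.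

This case shows the mechanism. After expansion one meets rank one sums in which a sequence $\mu+\eta$ determines the vacancy numbers while only $\mu$ enters the charge; and each of these sums is antisymmetric by itself.

\section{The rank one sums}\label{sec:rankone}

For arbitrary integer sequences $\mu,\eta$ and $M\in\mathbb Z$ put
\begin{equation}\label{eq:F}
F_M(\mu;\eta)=\sum_{m\ge0,\ |m|=M}q^{Q(m)-\sum_jY_j(\mu)m_j}\prod_{i\ge1}\genfrac{\{}{\}}{0pt}{}{p_i+m_i}{m_i},\qquad p_i=Y_i(\mu+\eta)-2Y_i(m).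
\end{equation}
So $F_M=0$ for $M<0$ and $F_0=1$. Signs are allowed in $\mu$ and $\eta$ because the recursions below pass through sequences with negative entries; the extended binomials make sense for all integers $p_i$. The two sums of Section~\ref{subsec:A2} are $F_M(2e_1;0)$ and $F_M(e_1;e_1)$. We collect the $F_M$ in the generating function
\[
f(\mu;\eta)=\sum_{M\ge0}F_M(\mu;\eta)\,x^{|\mu+\eta|-2M+1}\in\mathbb Q(q)((x^{-1})),
\]
whose exponents are chosen so that $M\mapsto|\mu+\eta|+1-M$ corresponds to $x\mapsto x^{-1}$. The substitution $q\to q^{-1}$ is applied to such series coefficientwise.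

\begin{theorem}\label{thm:rankone}
There are Laurent polynomials $h_\mu(x;q)\in\mathbb Z[q^{\pm1}][x^{\pm1}]$, one for each sequence $\mu\ge0$, invariant under $x\to x^{-1}$ and given explicitly by the recursions in Proposition~\ref{prop:h}, such that for all $\mu,\eta\ge0$
\[
\sum_MF_M(\mu;\eta)\,x^{L-2M+1}=(x-x^{-1})\,h_\mu(x;q)\,h_\eta(x;q^{-1}),\qquad L=|\mu+\eta| .
\]
Consequently $F_{L+1-M}(\mu;\eta)=-F_M(\mu;\eta)$ for all $M\in\mathbb Z$.
\end{theorem}

The second statement follows from the first: the right side changes sign under $x\to x^{-1}$, and the coefficients of $x^{L+1-2M}$ and of $x^{-(L+1-2M)}=x^{L+1-2(L+1-M)}$ on the left are $F_M$ and $F_{L+1-M}$.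

The idea is suggested by the case $q=1$, where one expects $h_\mu$ to be $\prod_j\chi_j^{\mu_j}$ with $\chi_j=x^j+x^{j-2}+\dots+x^{-j}$. For $j\ge1$ these characters satisfy
\[
\chi_j^2=\chi_{j-1}\chi_{j+1}+1,\qquad\chi_1\chi_j=\chi_{j+1}+\chi_{j-1}.
\]
We shall find $q$-analogues of both relations for $f$ (Lemmas~\ref{lem:pascal} and~\ref{lem:top}). They act on $\mu$ only, and their coefficients do not involve $\eta$. They reduce $\mu$ to $0$ with $\eta$ as a spectator. The following duality then exchanges $\mu$ and $\eta$, and we can remove $\eta$ too.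

\subsection{Duality}
From $1-q^{-r}=-q^{-r}(1-q^r)$ we get, for all $p\in\mathbb Z$ and $m\ge0$,
\begin{equation}\label{eq:bindual}
\genfrac{\{}{\}}{0pt}{}{p+m}{m}_{q^{-1}}=\prod_{s=1}^m\frac{1-q^{-(p+s)}}{1-q^{-s}}=q^{-pm}\genfrac{\{}{\}}{0pt}{}{p+m}{m}_q .
\end{equation}
Since $\sum_ip_im_i=\sum_iY_i(\mu+\eta)m_i-2Q(m)$, replacing $q$ by $q^{-1}$ in \eqref{eq:F} turns the exponent into
\[
-Q(m)+\sum_jY_j(\mu)m_j-\sum_ip_im_i=Q(m)-\sum_jY_j(\eta)m_j .
\]
Hence
\begin{equation}\label{eq:duality}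
F_M(\mu;\eta)\big|_{q\to q^{-1}}=F_M(\eta;\mu).
\end{equation}

\subsection{Two recursions}
The first recursion is Pascal's rule applied to one factor of \eqref{eq:F}.

\begin{lemma}\label{lem:pascal}
For $j\ge1$ let $d_j=e_{j-1}-2e_j+e_{j+1}$. For all integer sequences $\mu,\eta$,
\[
f(\mu;\eta)=f(\mu+d_j;\eta)+q^{\,j-Y_j(\mu)}f(\mu-2e_j;\eta).
\]
\end{lemma}

\begin{proof}
For $m\ge1$ and $p\in\mathbb Z$,
\[
(q^{p+1};q)_m-q^m(q^p;q)_m=(q^{p+1};q)_{m-1}\bigl[(1-q^{p+m})-q^m(1-q^p)\bigr]=(q^{p+1};q)_{m-1}(1-q^m).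
\]
Dividing by $(q)_m$ we get, for all $m\ge0$,
\[
\genfrac{\{}{\}}{0pt}{}{p+m}{m}=q^m\genfrac{\{}{\}}{0pt}{}{(p-1)+m}{m}+\genfrac{\{}{\}}{0pt}{}{p+(m-1)}{m-1},
\]
where the last term is read as $0$ for $m=0$. Apply this to the factor $i=j$ of \eqref{eq:F}.

\emph{First term.} The second difference in $k$ of $\min(i,k)$ at $k=j$ is $-1$ if $i=j$ and $0$ otherwise, so $Y_j(d_j)=-1$ and $Y_i(d_j)=0$ for $i\ne j$ (also when $j=1$, since $\min(i,0)=0$). Moreover $|d_j|=0$. Replacing $\mu$ by $\mu+d_j$ therefore lowers $p_j$ by $1$, keeps the other $p_i$ and the powers of $x$, and multiplies the weight by $q^{m_j}$. So the first term gives $f(\mu+d_j;\eta)$.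

\emph{Second term.} Here $m_j\ge1$; write $m=\hat m+e_j$ with $\hat m\ge0$. Then
\[
p_i=Y_i(\mu+\eta)-2Y_i(\hat m)-2\min(i,j)=Y_i(\mu-2e_j+\eta)-2Y_i(\hat m)=:\hat p_i,
\]
and the $j$-th factor is $\genfrac{\{}{\}}{0pt}{}{\hat p_j+\hat m_j}{\hat m_j}$. Since $Q(\hat m+e_j)=Q(\hat m)+2Y_j(\hat m)+j$ and $2Y_j(\hat m)=\sum_iY_i(2e_j)\hat m_i$, the exponent of $q$ is
\[
Q(\hat m)+2Y_j(\hat m)+j-\sum_iY_i(\mu)\hat m_i-Y_j(\mu)=Q(\hat m)-\sum_iY_i(\mu-2e_j)\hat m_i+j-Y_j(\mu).
\]
Finally $|\mu+\eta|-2|m|=|\mu-2e_j+\eta|-2|\hat m|$, so the powers of $x$ agree, and the second term gives $q^{j-Y_j(\mu)}f(\mu-2e_j;\eta)$.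
\end{proof}

Lemma~\ref{lem:pascal} alone does not reduce $\mu$ to $0$, since $|\mu+d_j|=|\mu|$. We need an analogue of $\chi_1\chi_K=\chi_{K+1}+\chi_{K-1}$, and it turns out to hold when no index of the support of $\mu$ exceeds $K$.

\begin{lemma}\label{lem:top}
Let $K\ge1$ and let $\mu$ be an integer sequence with $\mu_k=0$ for all $k>K$. For every integer sequence $\eta$,
\[
f(\mu+e_{K+1}-e_K;\eta)+f(\mu+e_{K-1}-e_K;\eta)=(x+x^{-1})f(\mu;\eta).
\]
\end{lemma}

\begin{proof}
Drop $\eta$ from the notation of $f$. For fixed $\mu$ and every $K'\ge K$ put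
\[
E_{K'}=f(\mu+e_{K'+1}-e_{K'})+f(\mu+e_{K'-1}-e_{K'}).
\]
We show that $E_K=E_{K+1}=E_{K+2}=\cdots$ and then compare coefficients with the right side for large $K'$. Lemma~\ref{lem:pascal}, with $j=K+1$ and with $j=K$ respectively, gives
\begin{align*}
f(\mu+e_{K+1}-e_K)&=f(\mu+e_{K+2}-e_{K+1})+q^{\,K-Y_{K+1}(\mu)}f(\mu-e_K-e_{K+1}),\\
f(\mu+e_K-e_{K+1})&=f(\mu+e_{K-1}-e_K)+q^{\,K-Y_K(\mu)}f(\mu-e_K-e_{K+1});
\end{align*}
the exponents are $K+1-Y_{K+1}(\mu+e_{K+1}-e_K)=K+1-Y_{K+1}(\mu)-(K+1)+K$ and $K-Y_K(\mu+e_K-e_{K+1})=K-Y_K(\mu)-K+K$. Hence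
\[
E_K-E_{K+1}=\bigl(q^{\,K-Y_{K+1}(\mu)}-q^{\,K-Y_K(\mu)}\bigr)f(\mu-e_K-e_{K+1})=0,
\]
because $Y_{K+1}(\mu)-Y_K(\mu)=\sum_{k\ge K+1}\mu_k=0$. This is where the support condition is used. It holds for every larger $K$ as well, so $E_K=E_{K'}$ for all $K'\ge K$.

Now fix $M$. The coefficient of $x^{|\mu+\eta|-2M+2}$ in $E_{K'}$ is
\[
F_M(\mu+e_{K'+1}-e_{K'};\eta)+F_{M-1}(\mu+e_{K'-1}-e_{K'};\eta).
\]
Sequences $m\ge0$ with $|m|\le M$ have $m_i=0$ for $i>M$, so only the $Y_i$ with $i\le M$ matter in these sums. If $K'>M$, then $\min(i,K'\pm1)=i=\min(i,K')$ for all $i\le M$. The coefficient is therefore $F_M(\mu;\eta)+F_{M-1}(\mu;\eta)$, which is the coefficient of the same power in $(x+x^{-1})f(\mu;\eta)$.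
\end{proof}

\subsection{Removing $\mu$}

\begin{proposition}\label{prop:h}
Define $h_\mu=h_\mu(x;q)$ for $\mu\ge0$ by $h_0=1$ and, for $\mu\ne0$ with largest support index $K$, by
\begin{align}
h_{\sigma+2e_K}&=(x+x^{-1})h_{\sigma+e_K+e_{K-1}}-h_{\sigma+2e_{K-1}}+q^{\,K-Y_K(\sigma+2e_K)}h_\sigma
&&\text{if }\mu=\sigma+2e_K,\ \mu_K\ge2,\label{eq:h1}\\
h_{\sigma+e_K}&=(x+x^{-1})h_{\sigma+e_{K-1}}-h_{\sigma+e_{K-2}}
&&\text{if }\mu=\sigma+e_K,\ \mu_K=1,\ K\ge2,\label{eq:h2}\\
h_{e_1}&=x+x^{-1}&&\text{if }\mu=e_1.\label{eq:h3}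
\end{align}
Then $h_\mu\in\mathbb Z[q^{\pm1}][x^{\pm1}]$ is invariant under $x\to x^{-1}$, and
\[
f(\mu;\eta)=h_\mu(x;q)\,f(0;\eta)\qquad\text{for all }\mu\ge0\text{ and all integer sequences }\eta .
\]
\end{proposition}

\begin{proof}
Exactly one of the three cases applies to each $\mu\ne0$. The sequences on the right sides of \eqref{eq:h1} and \eqref{eq:h2} are nonnegative and have smaller $|\cdot|$ than $\mu$, so $h_\mu$ is well defined by induction on $|\mu|$; it is symmetric in $x\leftrightarrow x^{-1}$ because the coefficients are. By the same induction it remains to show that \eqref{eq:h1} and \eqref{eq:h2} hold with $f(\,\cdot\,;\eta)$ in place of $h$, and that $f(e_1;\eta)=(x+x^{-1})f(0;\eta)$. Suppress $\eta$.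

\eqref{eq:h1}: Lemma~\ref{lem:pascal} with $j=K$ gives $f(\sigma+2e_K)=f(\sigma+e_{K-1}+e_{K+1})+q^{K-Y_K(\sigma+2e_K)}f(\sigma)$. Now $\sigma$ is supported in $[1,K]$, so Lemma~\ref{lem:top} applies to $\sigma+e_{K-1}+e_K$ and gives $f(\sigma+e_{K-1}+e_{K+1})=(x+x^{-1})f(\sigma+e_K+e_{K-1})-f(\sigma+2e_{K-1})$.

\eqref{eq:h2}: Here $\sigma$ is supported in $[1,K-1]$. The relation is Lemma~\ref{lem:top} for $\sigma+e_{K-1}$, with $K-1$ in place of $K$.

\eqref{eq:h3}: Lemma~\ref{lem:pascal} with $j=1$ gives $f(e_1)=f(e_2-e_1)+q^0f(-e_1)$, and this equals $(x+x^{-1})f(0)$ by Lemma~\ref{lem:top} with $K=1$ and $\mu=0$.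
\end{proof}

For example $h_{2e_1}=(x+x^{-1})^2-1+q^{-1}=x^2+(1+q^{-1})+x^{-2}$, and $(x-x^{-1})h_{2e_1}$ has the coefficients \eqref{eq:ex1}. At $q=1$ the recursions are satisfied by $\prod_j\chi_j^{\mu_j}$ (with $\chi_0=1$): for \eqref{eq:h2} and \eqref{eq:h3} this is $\chi_1\chi_{K-1}=\chi_K+\chi_{K-2}$ and $\chi_1=x+x^{-1}$, and for \eqref{eq:h1} it is $\chi_1\chi_K\chi_{K-1}-\chi_{K-1}^2+1=\chi_K\cdot\chi_1\chi_{K-1}-\chi_K\chi_{K-2}=\chi_K^2$ for $K\ge2$, and $\chi_1^2-1+1=\chi_1^2$ for $K=1$. So $h_\mu(x;1)=\prod_j\chi_j^{\mu_j}$, as expected.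

\subsection{The initial value}
By duality, what remains is the single series $f(0;0)$. Its coefficients are still sums of terms of both signs. We compute them indirectly: we know $f(0;Le_1)$ up to the unknown factor $f(0;0)$, and as $L\to\infty$ the coefficients of $f(0;Le_1)$ become sums of power series with nonnegative coefficients, which can be evaluated by counting partitions.

In what follows $\genfrac{[}{]}{0pt}{}{L}{k}=(q)_L/((q)_k(q)_{L-k})$ is the usual $q$-binomial coefficient, equal to $0$ unless $0\le k\le L$.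

\begin{lemma}\label{lem:hermite}
For $L\ge0$, $\displaystyle h_{Le_1}(x;q^{-1})=\sum_{k=0}^L\genfrac{[}{]}{0pt}{}{L}{k}x^{L-2k}$.
\end{lemma}

\begin{proof}
Put $H_L=h_{Le_1}(x;q^{-1})$. Then $H_0=1$ and $H_1=x+x^{-1}$, and \eqref{eq:h1} with $K=1$, $\sigma=(L-1)e_1$, in which $K-Y_K(\sigma+2e_K)=-L$, gives
\[
H_{L+1}=(x+x^{-1})H_L-(1-q^L)H_{L-1}\qquad(L\ge1).
\]
The claimed polynomials agree with $H_L$ for $L=0,1$. They satisfy the same recursion: comparing coefficients of $x^{L+1-2k}$, we must show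
\[
\genfrac{[}{]}{0pt}{}{L+1}{k}=\genfrac{[}{]}{0pt}{}{L}{k}+\genfrac{[}{]}{0pt}{}{L}{k-1}-(1-q^L)\genfrac{[}{]}{0pt}{}{L-1}{k-1},
\]
and this follows from $(1-q^L)\genfrac{[}{]}{0pt}{}{L-1}{k-1}=(1-q^{L+1-k})\genfrac{[}{]}{0pt}{}{L}{k-1}$ and the Pascal rule $\genfrac{[}{]}{0pt}{}{L+1}{k}=\genfrac{[}{]}{0pt}{}{L}{k}+q^{L+1-k}\genfrac{[}{]}{0pt}{}{L}{k-1}$.
\end{proof}

\begin{lemma}\label{lem:durfee}
For every $M\ge0$,
\[
\sum_{m\ge0,\ |m|=M}\frac{q^{Q(m)}}{\prod_i(q)_{m_i}}=\frac{q^M}{(q)_M}.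
\]
\end{lemma}

\begin{proof}
Put $N_i=\sum_{k\ge i}m_k$. Since $\min(j,k)$ is the number of $i\ge1$ with $i\le j$ and $i\le k$, we have $Q(m)=\sum_iN_i^2$; similarly $|m|=\sum_iN_i$. So $m$ corresponds to an eventually zero sequence $N_1\ge N_2\ge\cdots\ge0$ with sum $M$, with $m_i=N_i-N_{i+1}$.

The right side is the generating function, by size, of partitions with exactly $M$ parts. Dissect such a partition by successive Durfee squares (Figure~\ref{fig:durfee}), the Durfee square being the largest square contained in the Young diagram. Let $N_1$ be its side; to its right lies a partition with at most $N_1$ parts, and below it a partition with all parts $\le N_1$. Let $N_2\le N_1$ be the side of the Durfee square of the latter; to its right lies a partition inside an $N_2\times(N_1-N_2)$ box, and below it a partition with all parts $\le N_2$. Continue until no rows are left. The squares use up $N_1,N_2,\dots$ rows, so $\sum_iN_i=M$.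

Conversely, let $N_1\ge N_2\ge\cdots$ be given, and choose any partition with at most $N_1$ parts and, for each $i\ge2$, any partition inside an $N_i\times(N_{i-1}-N_i)$ box. Stack the squares and place the chosen partitions to their right. The result is a Young diagram. The rows below the $i$-th square have length at most $N_i$, so this square is the Durfee square at its stage, and the dissection returns the given data.

Partitions with at most $N_1$ parts have generating function $1/(q)_{N_1}$, and those in an $N_i\times(N_{i-1}-N_i)$ box have generating function $\genfrac{[}{]}{0pt}{}{N_{i-1}}{N_i}$. So the partitions with given $N_1\ge N_2\ge\cdots$ contribute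
\[
q^{\sum_iN_i^2}\,\frac1{(q)_{N_1}}\prod_{i\ge2}\frac{(q)_{N_{i-1}}}{(q)_{N_i}(q)_{N_{i-1}-N_i}}=\frac{q^{\sum_iN_i^2}}{\prod_{i\ge1}(q)_{N_i-N_{i+1}}},
\]
which is the summand on the left.
\end{proof}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.45]
\draw[gray] (0,-6) grid (1,0);
\draw[gray] (0,-5) grid (2,0);
\draw[gray] (0,-4) grid (3,0);
\draw[gray] (0,-2) grid (5,0);
\draw[gray] (0,-1) grid (6,0);
\draw[very thick] (0,0) rectangle (3,-3);
\draw[very thick] (0,-3) rectangle (2,-5);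
\draw[very thick] (0,-5) rectangle (1,-6);
\end{tikzpicture}
\caption{The partition $(6,5,3,3,2,1)$ with its successive Durfee squares of sides $N_1=3$, $N_2=2$, $N_3=1$. The number of parts is $3+2+1=6$. To the right of the second square lies a partition in a $2\times1$ box.}
\label{fig:durfee}
\end{figure}

\begin{lemma}\label{lem:initial}
$f(0;0)=x-x^{-1}$.
\end{lemma}

\begin{proof}
Let $\varphi_j=F_j(0;0)$, so $f(0;0)=\sum_{j\ge0}\varphi_jx^{1-2j}$. By \eqref{eq:duality} it is invariant under $q\to q^{-1}$. Hence \eqref{eq:duality}, Proposition~\ref{prop:h} and Lemma~\ref{lem:hermite} give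
\[
f(0;Le_1)=f(Le_1;0)\big|_{q\to q^{-1}}=h_{Le_1}(x;q^{-1})\,f(0;0)=\sum_k\genfrac{[}{]}{0pt}{}{L}{k}x^{L-2k}\sum_j\varphi_jx^{1-2j},
\]
that is, $F_M(0;Le_1)=\sum_{k=0}^M\genfrac{[}{]}{0pt}{}{L}{k}\varphi_{M-k}$ for all $L,M\ge0$.

Fix $M$ and let $L\to\infty$ in the field $\mathbb Q((q))\supset\mathbb Q(q)$ with its $q$-adic topology. On the right $\genfrac{[}{]}{0pt}{}{L}{k}\to1/(q)_k$. The left side is a sum over the finitely many $m\ge0$ with $|m|=M$, in which the exponent of $q$ is $Q(m)$ and the binomial factors are $(q^{L-2Y_i(m)+1};q)_{m_i}/(q)_{m_i}\to1/(q)_{m_i}$. With Lemma~\ref{lem:durfee} we obtain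
\[
\frac{q^M}{(q)_M}=\sum_{k=0}^M\frac{\varphi_{M-k}}{(q)_k}\qquad(M\ge0).
\]
The coefficient of $\varphi_M$ in the $M$-th equation is $1$, so these equations determine $\varphi_0,\varphi_1,\dots$ successively. The solution is $\varphi_0=1$, $\varphi_1=-1$, $\varphi_j=0$ for $j\ge2$, because $\frac1{(q)_M}-\frac1{(q)_{M-1}}=\frac{q^M}{(q)_M}$ for $M\ge1$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:rankone}]
Let $\mu,\eta\ge0$. By Proposition~\ref{prop:h}, $f(\mu;\eta)=h_\mu(x;q)f(0;\eta)$. By \eqref{eq:duality} and Proposition~\ref{prop:h} again,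
\[
f(0;\eta)=f(\eta;0)\big|_{q\to q^{-1}}=h_\eta(x;q^{-1})\,f(0;0)\big|_{q\to q^{-1}}=h_\eta(x;q^{-1})(x-x^{-1}),
\]
using Lemma~\ref{lem:initial} in the last step.
\end{proof}

\section{Reduction to rank one}\label{sec:reduction}

The reduction uses only the shape of the vacancy numbers and the charge in terms of the Cartan integers, so we state it in that generality.

Let $A=(A_{ab})$ be an $n\times n$ generalized Cartan matrix: $A_{aa}=2$, and for $a\ne b$ the $A_{ab}$ are nonpositive integers with $A_{ab}=0$ if and only if $A_{ba}=0$. Fix a realization $(\mathfrak h,\{\alpha_a\},\{\alpha_a^\vee\})$, with linearly independent simple roots $\alpha_a\in\mathfrak h^*$, linearly independent simple coroots $\alpha_a^\vee\in\mathfrak h$, $\langle\alpha_b,\alpha_a^\vee\rangle=A_{ab}$, and Weyl group generated by the reflections $s_a(\lambda)=\lambda-\langle\lambda,\alpha_a^\vee\rangle\alpha_a$; again $\det w=(-1)^{\ell(w)}$. Weights are elements $\lambda\in\mathfrak h^*$ with all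 $\langle\lambda,\alpha_a^\vee\rangle\in\mathbb Z$, and $\rho$ is a weight with $\langle\rho,\alpha_a^\vee\rangle=1$ for all $a$. Let $\nu^{(a)}=\mu^{(a)}+\eta^{(a)}$ with sequences $\mu^{(a)},\eta^{(a)}\ge0$, and let $\Lambda$ be a weight with $\langle\Lambda,\alpha_a^\vee\rangle=|\nu^{(a)}|$ for all $a$. For $a\ne b$ and $j,k\ge0$ put
\[
B^{ab}_{jk}=\min\bigl(|A_{ba}|j,|A_{ab}|k\bigr)=B^{ba}_{kj},
\]
and define, with all indices $j,k$ in the sums running over $\{1,2,\dots\}$,
\begin{align}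
p^{(a)}_i&=Y_i(\nu^{(a)})-2Y_i(m^{(a)})+\sum_{b\ne a}\sum_kB^{ab}_{ik}m^{(b)}_k,\label{eq:pgen}\\
c'(\{m\})&=\sum_aQ(m^{(a)})-\sum_{a<b}\sum_{j,k}B^{ab}_{jk}m^{(a)}_jm^{(b)}_k-\sum_a\sum_jY_j(\mu^{(a)})m^{(a)}_j .\label{eq:cgen}
\end{align}

\begin{theorem}\label{thm:general}
For weights $\lambda$ let
\[
N(\lambda)=\sum q^{c'(\{m\})}\prod_{a,i}\genfrac{\{}{\}}{0pt}{}{p^{(a)}_i+m^{(a)}_i}{m^{(a)}_i},
\]
summed over all $m^{(a)}_i\in\mathbb Z_{\ge0}$ with $\sum_{a,i}i\,m^{(a)}_i\alpha_a=\Lambda-\lambda$. Then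
\[
N(w(\lambda+\rho)-\rho)=\det w\;N(\lambda)
\]
for all Weyl group elements $w$ and all weights $\lambda$. The substitution $q\to q^{-1}$ exchanges the roles of the $\mu^{(a)}$ and the $\eta^{(a)}$.
\end{theorem}

\begin{proof}[Theorem~\ref{thm:general} implies Theorem~\ref{thm:main}]
Let $A_{ab}=2(\alpha_a|\alpha_b)/(\alpha_a|\alpha_a)$ be the Cartan matrix of $X_n$, so that the weights are the elements of $\overline P$. Take $\mu^{(a)}=\nu^{(a)}$, $\eta^{(a)}=0$, $\Lambda=\sum_{a,j}j\nu^{(a)}_j\overline\Lambda_a$ and $\rho=\overline\rho$. Since $(\alpha_a|\alpha_b)=A_{ab}/t_a=A_{ba}/t_b$, we have $(\alpha_a|\alpha_a)\min(t_aj,t_ak)=2\min(j,k)$ and, for $a\ne b$, $-(\alpha_a|\alpha_b)\min(t_bj,t_ak)=B^{ab}_{jk}$. So the vacancy numbers of the introduction are \eqref{eq:pgen}. The charge is \eqref{eq:cgen}: in its first sum the diagonal terms give $\sum_aQ(m^{(a)})$, and for $a\ne b$ the terms $(a,b)$ and $(b,a)$ are equal, so that the factor $\frac12$ keeps one of them. Thus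 $N(\lambda)=N_\infty(W,\lambda,q)$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:general}]
Write $w\circ\lambda=w(\lambda+\rho)-\rho$. This is a group action and $\det$ is multiplicative, so for the antisymmetry we may take $w=s_a$. In the next three steps $a$ is fixed, and $m=m^{(a)}$.

\emph{The frozen colors as extra tensor factors.} For $b\ne a$ and $k\ge1$ consider $g^b_k(j)=B^{ab}_{jk}=\min(|A_{ba}|j,|A_{ab}|k)$ as a function of $j\ge0$. It is integer valued, zero at $j=0$, eventually equal to $|A_{ab}|k$ (also when $A_{ab}=A_{ba}=0$), and, being a minimum of two affine functions, concave. Hence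
\begin{equation}\label{eq:kappa}
g^b_k(j)=\sum_{l\ge1}\kappa^b_{k,l}\min(j,l),\qquad\kappa^b_{k,l}=2g^b_k(l)-g^b_k(l-1)-g^b_k(l+1)\in\mathbb Z_{\ge0},
\end{equation}
with finitely many nonzero terms for each $k$. Indeed both sides have the same second differences, so their difference is an affine function of $j$, which vanishes at $0$ and is eventually constant, hence is zero. In other words, $g^b_k(j)=Y_j(\kappa^b_k)$ for the sequence $\kappa^b_k=(\kappa^b_{k,l})_{l\ge1}\ge0$, and letting $j\to\infty$ we get $|\kappa^b_k|=|A_{ab}|k$.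

Fix all $m^{(b)}$ with $b\ne a$ and set $\tilde\nu=\nu^{(a)}+\sum_{b\ne a,\,k}m^{(b)}_k\kappa^b_k$. Since $B^{ba}_{kj}=B^{ab}_{jk}=g^b_k(j)$, \eqref{eq:pgen} and \eqref{eq:cgen} read, as functions of $m$,
\begin{align*}
p^{(a)}_i&=Y_i(\tilde\nu)-2Y_i(m),\\
p^{(b)}_k&=P^{(b)}_k+\sum_jg^b_k(j)\,m_j\qquad(b\ne a),\\
c'&=c_0+Q(m)-\sum_jY_j\Bigl(\mu^{(a)}+\sum_{b\ne a,\,k}m^{(b)}_k\kappa^b_k\Bigr)m_j,
\end{align*}
where $P^{(b)}_k$ and $c_0$ do not depend on $m$.

\emph{Expanding the frozen colors.} The $m$-dependence of the factors of color $b\ne a$ is turned into powers of $q$ by the finite $q$-binomial theorem $(y;q)_s=\sum_{r=0}^s(-1)^rq^{r(r-1)/2}\genfrac{[}{]}{0pt}{}{s}{r}y^r$. With $y=q^{p+1}$, $p=p^{(b)}_k$ and $s=m^{(b)}_k$ it gives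
\[
\genfrac{\{}{\}}{0pt}{}{p+s}{s}=\frac1{(q)_s}\sum_{r=0}^s(-1)^rq^{r(r+1)/2}\genfrac{[}{]}{0pt}{}{s}{r}q^{rp}.
\]
Here it matters that the extended binomial is given by one polynomial in $q^p$ for all $p\in\mathbb Z$. Multiply over all $b\ne a$ and $k$; only finitely many factors differ from $1$. The product is a finite sum over arrays $r=(r^{(b)}_k)$ with $0\le r^{(b)}_k\le m^{(b)}_k$ of terms
\[
C_r\,q^{\sum_jm_j\sum_{b,k}r^{(b)}_kg^b_k(j)}=C_r\,q^{\sum_jY_j(\sum_{b,k}r^{(b)}_k\kappa^b_k)m_j},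
\]
where $C_r$ depends on $r$ and on the $m^{(b)}$, $b\ne a$, but not on $m$. So the $m$-dependent part of the summand of $N(\lambda)$ attached to $r$ is
\[
q^{Q(m)-\sum_jY_j(\mu)m_j}\prod_i\genfrac{\{}{\}}{0pt}{}{p^{(a)}_i+m_i}{m_i},\qquad\mu=\mu^{(a)}+\sum_{b\ne a,\,k}\bigl(m^{(b)}_k-r^{(b)}_k\bigr)\kappa^b_k .
\]
Put $\eta=\tilde\nu-\mu=\eta^{(a)}+\sum_{b\ne a,\,k}r^{(b)}_k\kappa^b_k$. Then this is exactly the summand of $F_M(\mu;\eta)$ in \eqref{eq:F}, where $M=|m|$. Moreover $\mu\ge0$ and $\eta\ge0$: this uses $\kappa^b_k\ge0$, that is concavity, and the range $0\le r^{(b)}_k\le m^{(b)}_k$ of the expansion. So Theorem~\ref{thm:rankone} will apply to every term.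

\emph{Summation.} Since $\lambda$ is a weight, $s_a\circ\lambda-\lambda\in\mathbb Z\alpha_a$. So if $\Lambda-\lambda$ is not in the root lattice, neither is $\Lambda-s_a\circ\lambda$, and both values of $N$ are $0$. Otherwise write $\Lambda-\lambda=\sum_bM_b\alpha_b$ with $M_b\in\mathbb Z$. Then
\begin{equation}\label{eq:sum}
N(\lambda)=\sum_{\substack{(m^{(b)})_{b\ne a}\\|m^{(b)}|=M_b}}\ \sum_rq^{c_0}C_r\,F_{M_a}(\mu;\eta),
\end{equation}
where the outer sum is empty if $M_b<0$ for some $b\ne a$. Using $|\kappa^b_k|=-A_{ab}k$ for $L=|\mu+\eta|=|\tilde\nu|$, and pairing $\Lambda-\lambda$ with $\alpha_a^\vee$, we find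
\[
L=|\nu^{(a)}|-\sum_{b\ne a}A_{ab}M_b,\qquad\langle\lambda,\alpha_a^\vee\rangle=|\nu^{(a)}|-\sum_bA_{ab}M_b=L-2M_a .
\]
In particular $L$ is the same for all terms of \eqref{eq:sum}. Hence
\[
s_a\circ\lambda=\lambda-(\langle\lambda,\alpha_a^\vee\rangle+1)\alpha_a=\lambda-(L-2M_a+1)\alpha_a,
\]
so passing to $s_a\circ\lambda$ leaves $M_b$ unchanged for $b\ne a$ and replaces $M_a$ by $L+1-M_a$. The index set, $c_0$, $C_r$, $\mu$ and $\eta$ in \eqref{eq:sum} do not depend on $M_a$, and $F_{L+1-M_a}(\mu;\eta)=-F_{M_a}(\mu;\eta)$ by Theorem~\ref{thm:rankone}. Therefore $N(s_a\circ\lambda)=-N(\lambda)$.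

\emph{Duality.} Write $c'=R-\sum_{a,j}Y_j(\mu^{(a)})m^{(a)}_j$ with $R=\sum_aQ(m^{(a)})-\sum_{a<b}\sum_{j,k}B^{ab}_{jk}m^{(a)}_jm^{(b)}_k$. By \eqref{eq:pgen} and $B^{ab}_{jk}=B^{ba}_{kj}$ we have $\sum_{a,i}p^{(a)}_im^{(a)}_i=\sum_{a,j}Y_j(\nu^{(a)})m^{(a)}_j-2R$. By \eqref{eq:bindual}, $q\to q^{-1}$ changes the exponent $c'$ into $-c'-\sum_{a,i}p^{(a)}_im^{(a)}_i=R-\sum_{a,j}Y_j(\eta^{(a)})m^{(a)}_j$. The vacancy numbers depend only on the sums $\mu^{(a)}+\eta^{(a)}$, so this is the exchange claimed.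
\end{proof}

\section{Character form}\label{sec:character}

In finite type the antisymmetry can be packed into one identity, which is the $q$-analogue of the motivation in the introduction.

\begin{corollary}\label{cor:char}
Only finitely many $\lambda\in\overline P$ satisfy $N_\infty(W,\lambda,q)\ne0$, and
\begin{equation}\label{eq:char}
\sum_{\lambda\in\overline P}N_\infty(W,\lambda,q)\,e^{\lambda+\overline\rho}=\Bigl(\sum_w\det w\;e^{w\overline\rho}\Bigr)\sum_{\lambda\ \mathrm{dominant}}N_\infty(W,\lambda,q)\,\mathrm{ch}\,V(\lambda).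
\end{equation}
Conversely, \eqref{eq:char}, read as an identity of formal sums, implies Theorem~\ref{thm:main}.
\end{corollary}

\begin{proof}
Let $\Lambda=\sum_{a,j}j\nu^{(a)}_j\overline\Lambda_a$. If $N_\infty(W,\lambda,q)\ne0$, then by Theorem~\ref{thm:main} also $N_\infty(W,w\circ\lambda,q)\ne0$ for all $w$, and so by \eqref{eq:weight} every $w\circ\lambda$ lies in $\Lambda-\sum_a\mathbb Z_{\ge0}\alpha_a$. The orbit of $\lambda+\overline\rho$ contains a dominant weight, which is then one of the finitely many dominant weights $\le\Lambda+\overline\rho$ in dominance order. Since the Weyl group is finite, there are finitely many such $\lambda$.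

If $\lambda+\overline\rho$ is fixed by a reflection, Theorem~\ref{thm:main} gives $N_\infty(W,\lambda,q)=-N_\infty(W,\lambda,q)$, hence $N_\infty(W,\lambda,q)=0$. Otherwise the Weyl group acts freely on the orbit of $\lambda+\overline\rho$, which contains exactly one dominant weight; this weight is regular, so it has the form $\lambda'+\overline\rho$ with $\lambda'$ dominant. So the left side of \eqref{eq:char} is
\[
\sum_{\lambda'\ \mathrm{dominant}}N_\infty(W,\lambda',q)\sum_w\det w\;e^{w(\lambda'+\overline\rho)},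
\]
and the Weyl character formula $\sum_w\det w\,e^{w(\lambda'+\overline\rho)}=\bigl(\sum_w\det w\,e^{w\overline\rho}\bigr)\mathrm{ch}\,V(\lambda')$ gives \eqref{eq:char}.

Conversely, the sum on the right of \eqref{eq:char} is finite, since by \eqref{eq:weight} only dominant $\lambda\le\Lambda$ contribute, and the right side is antisymmetric under the Weyl group. If \eqref{eq:char} holds, so is the left side; comparing the coefficients of $e^{w(\lambda+\overline\rho)}$ gives Theorem~\ref{thm:main}.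
\end{proof}

For $A_1$, with $x=e^{\overline\Lambda_1}$, the left side of \eqref{eq:char} is $\sum_MF_M(\nu;0)x^{|\nu|-2M+1}=(x-x^{-1})\,h_\nu(x;q)$ by Theorem~\ref{thm:rankone}, with $h_\nu$ given by \eqref{eq:h1}--\eqref{eq:h3}.

\section{Sharpness of the condition $\mu,\eta\ge0$}\label{sec:sharp}

In Section~\ref{sec:reduction} the condition $\mu,\eta\ge0$ of Theorem~\ref{thm:rankone} was satisfied automatically. It cannot simply be dropped. For instance, for $F_M(-e_1;e_1)$ we have $L=0$, $F_0=1$, and $F_1=q^{1+1}\cdot\frac{1-q^{-1}}{1-q}=-q$, which is not $-F_0$. In fact the condition is necessary throughout the family $F_M(ye_1;(L-y)e_1)$ with $L\ge0$.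

\begin{proposition}\label{prop:sharp}
Let $L\ge0$ and $y\in\mathbb Z$, and let $F_M=F_M(ye_1;(L-y)e_1)$, that is, $p_i=L-2Y_i(m)$ with charge $Q(m)-y\sum_jm_j$. Then $F_{L+1-M}=-F_M$ for all $M\in\mathbb Z$ if and only if $0\le y\le L$.
\end{proposition}

\begin{proof}
If $0\le y\le L$, Theorem~\ref{thm:rankone} applies. For the converse we show that for $y<0$ the sum $F_M$ is nonzero for all large $M$, whereas antisymmetry would make it vanish for $M>L+1$. By \eqref{eq:duality} the substitution $q\to q^{-1}$ exchanges $y$ and $L-y$, so this also covers the case $y>L$. Let $y=-s$ with $s\ge1$, and put $v=L-y=L+s\ge1$.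

We first extend the product formula to negative $y$. For $y,v\ge0$, Theorem~\ref{thm:rankone} and Lemma~\ref{lem:hermite} give, with $z=x^{-2}$,
\begin{equation}\label{eq:prod}
\sum_MF_M(ye_1;ve_1)z^M=(1-z)\sum_{k\ge0}\genfrac{[}{]}{0pt}{}{y}{k}_{q^{-1}}z^k\;\sum_{l\ge0}\genfrac{[}{]}{0pt}{}{v}{l}_qz^l,\qquad\genfrac{[}{]}{0pt}{}{y}{k}_q=\prod_{i=0}^{k-1}\frac{1-q^{y-i}}{1-q^{i+1}} .
\end{equation}
The last product agrees with the usual $q$-binomial coefficient for $y\ge0$ and defines it for $y<0$. For fixed $M$ the coefficients of $z^M$ on both sides are Laurent polynomials in $q^y$ and $q^v$ over $\mathbb Q(q)$; on the left this is visible from \eqref{eq:F}, where the exponent of $q$ is $Q(m)-y\sum_jm_j$ and $p_i=y+v-2Y_i(m)$. A Laurent polynomial in two variables that vanishes on the infinite grid of points $(q^y,q^v)$, $y,v\ge0$, is zero. Hence \eqref{eq:prod} holds for all $y,v\in\mathbb Z$.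

Now let $y=-s$, $v=L+s$. Then
\[
a_k:=\genfrac{[}{]}{0pt}{}{-s}{k}_{q^{-1}}=\prod_{i=0}^{k-1}\frac{1-q^{s+i}}{1-q^{-(i+1)}}=(-1)^kq^{k(k+1)/2}\genfrac{[}{]}{0pt}{}{s+k-1}{k}_q
\]
has $q$-adic order exactly $k(k+1)/2$, since $s\ge1$. The remaining factor is $(1-z)\sum_{l=0}^v\genfrac{[}{]}{0pt}{}{v}{l}_qz^l=\sum_{l=0}^Db_lz^l$ with $D=v+1$, $b_l\in\mathbb Z[q]$ and $b_D=-1$. Let $M\ge D$. In $F_M=\sum_{l=0}^Db_la_{M-l}$ the term $l=D$ has order $(M-D)(M-D+1)/2$. For $l<D$ the order is at least $(M-l)(M-l+1)/2$, which is strictly larger because $M-l>M-D\ge0$. So $F_M\ne0$ for all $M\ge D$. But antisymmetry would force $F_M=-F_{L+1-M}=0$ for all $M>L+1$, a contradiction.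
\end{proof}

\begin{thebibliography}{1}
\bibitem{HKOTY}
Goro Hatayama, Atsuo Kuniba, Masato Okado, Taichiro Takagi and Yasuhiko Yamada,
\emph{Remarks on Fermionic Formula},
arXiv:math/9812022 (1998).
\end{thebibliography}

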